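\title{Realizing a graph or its complement with unit distances}

\begin{abstract}
A graph is realizable in $\mathbb{R}^d$ if its vertices can be mapped injectively to $\mathbb{R}^d$ so that adjacent vertices are at distance $1$. We prove that for every $d\ge 1$ and every graph $G$ on $2d+1$ vertices, $G$ or its complement $\overline{G}$ is realizable in $\mathbb{R}^d$, which answers a question posed by Frankl, Kupavskii and Swanepoel. It follows that the largest value of $\min(\dim G,\dim\overline{G})$ over all graphs on $n$ vertices is $\lfloor n/2\rfloor$. The proof places vertices one at a time on the sphere of radius $1/\sqrt2$, on which unit distance means orthogonality, and lets a few vertices leave the sphere. A percolation argument either finds a suitable order of placement for $G$ or for $\overline{G}$, or leaves three explicit configurations, which are realized directly.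
\end{abstract}

\section{Introduction}

All graphs are finite and simple. A \emph{realization} of a graph $G$ in $\mathbb{R}^d$ is an injective map from its vertex set to $\mathbb{R}^d$ under which the endpoints of every edge are at distance exactly $1$. Nonadjacent vertices may also be at distance $1$. The graph is \emph{realizable} in $\mathbb{R}^d$ if it has a realization there, and its \emph{(Euclidean) dimension} $\dim G$ is the smallest $k$ such that $G$ is realizable in $\mathbb{R}^k$. A realization in $\mathbb{R}^k$ is also one in $\mathbb{R}^{k+1}$, so $\dim G\le d$ exactly when $G$ is realizable in $\mathbb{R}^d$; and since deleting vertices or edges only removes conditions, the dimension of a subgraph of $G$ is at most $\dim G$.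

The dimension measures how much room the edges of $G$ require. The complete graph $K_n$ is realized by a regular simplex and has dimension $n-1$, while its complement has no edges and fits on a line. Every pair of vertices is an edge of exactly one of $G$ and $\overline{G}$, so one expects that the two graphs cannot both require much room, and it is natural to study
\[
f(n)=\max_{|V(G)|=n}\ \min(\dim G,\dim\overline{G}).
\]
Here $f(1)=0$, and $f(2)=f(3)=1$: two vertices do not fit into the single point $\mathbb{R}^0$, and on at most three vertices one of $G,\overline{G}$ has at most one edge and is realizable on a line. On four vertices a line no longer suffices, since neither a triangle with an isolated vertex nor its complement, the star $K_{1,3}$, is realizable on it. In general the following two facts are known.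
\begin{itemize}
\item[(i)] For every graph $G$ on $2d$ vertices, $\dim G\le d$ or $\dim\overline{G}\le d$.
\item[(ii)] If $G$ is the disjoint union of $K_{d+2}$ and $d$ isolated vertices, a graph on $2d+2$ vertices, then neither $G$ nor $\overline{G}$ is realizable in $\mathbb{R}^d$.
\end{itemize}
The case between them is a problem posed by Frankl, Kupavskii and Swanepoel \cite{FKS}: \emph{is it true that for every positive integer $d$ and every graph $G$ on $2d+1$ vertices, $\dim G\le d$ or $\dim\overline{G}\le d$?}

A count of equations shows why $2d+1$ is the critical number. A vertex with $j$ neighbors already placed in $\mathbb{R}^d$ is subject to $j$ equations in $d$ unknowns. Heuristically, vertices of degree at most $d-1$ have room to move, and vertices of degree $d$ have just enough room. On $2d$ vertices the degrees of a vertex in $G$ and in $\overline{G}$ add up to $2d-1$, so every vertex has degree at most $d-1$ in one of the two graphs. On $2d+1$ vertices they add up to $2d$, and a vertex may have degree $d$ in both. The answer is nevertheless positive.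

\begin{theorem}\label{thm:main}
Let $d\ge1$ and let $G$ be a graph on $2d+1$ vertices. Then $G$ or $\overline{G}$ is realizable in $\mathbb{R}^d$.
\end{theorem}

\begin{theorem}\label{thm:sharp}
For every $n\ge1$ we have $f(n)=\lfloor n/2\rfloor$.
\end{theorem}

The tool that disposes of vertices of low degree also gives a statement about graphs with any number of vertices.

\begin{proposition}\label{prop:few}
Let $d\ge1$, let $G$ be a graph, and let $D$ be the set of its vertices of degree at least $d$. If $|D|\le d$, or if $|D|=d+1$ and $D$ is not a clique, then $\dim G\le d$.
\end{proposition}

The positive answer is the one that example (ii) suggests, because the example does not survive the deletion of a vertex. Deleting a vertex of $K_{d+2}$ leaves a simplex $K_{d+1}$ and isolated vertices. Deleting an isolated vertex leaves a graph whose complement has only $d-1$ vertices of degree at least $d$, so that Proposition~\ref{prop:few} applies to it.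

Section~\ref{sec:sphere} sets up the geometry and proves Proposition~\ref{prop:few}. Section~\ref{sec:example} shows on a $4$-regular graph with nine vertices how vertices of degree $d$ are handled. Sections~\ref{sec:partition}--\ref{sec:exceptions} prove Theorem~\ref{thm:main}, and Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}.

\section{Unit distance as orthogonality}\label{sec:sphere}

Let $d\ge2$ and $\Omega=\{x\in\mathbb{R}^d:|x|=1/\sqrt2\}$. For $x,y\in\Omega$ we have $|x-y|^2=1-2\langle x,y\rangle$, so
\[
|x-y|=1\quad\Longleftrightarrow\quad x\perp y .
\]
On $\Omega$ the quadratic conditions of a realization thus become linear conditions on each new vertex. A \emph{frame} is a set of pairwise orthogonal points of $\Omega$; it has at most $d$ points, and any graph on at most $d$ vertices is realized by mapping its vertices to a frame. The \emph{rank} of a set of points is the dimension of its linear span, \emph{independent} means linearly independent, and a \emph{line} always passes through the origin, so that it meets $\Omega$ in two antipodal points. The first lemma lists the positions available to a new vertex whose placed neighbors form a set $Y\subset\Omega$.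

\begin{lemma}\label{lem:positions}
Let $Y\subset\Omega$ be a finite set of rank $\rho$.
\begin{itemize}
\item[(a)] If $\rho\le d-2$, the points of $\Omega$ at distance $1$ from all of $Y$ meet infinitely many lines. If $\rho=d-1$, there are exactly two such points, and they are antipodal.
\item[(b)] If $Y$ consists of $d-1$ independent points, infinitely many points of $\mathbb{R}^d$ are at distance $1$ from all of $Y$.
\item[(c)] If $Y$ consists of $d$ independent points, exactly two points of $\mathbb{R}^d$ are at distance $1$ from all of $Y$, and neither lies on $\Omega$.
\end{itemize}
\end{lemma}

\begin{proof}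
(a) The points in question form the intersection of $\Omega$ with the orthogonal complement of $Y$, a subspace of dimension $d-\rho$.

For (b) and (c) let $Y=\{y_1,\dots,y_m\}$. All $y_i$ have the same norm, so $|z-y_i|=|z-y_1|$ if and only if $\langle z,y_i-y_1\rangle=0$. The $m-1$ vectors $y_i-y_1$ $(i\ge2)$ are independent, so the points equidistant from all $y_i$ form a linear subspace $P$ of dimension $d-m+1$.

(b) Here $P$ is a plane. Let $y'$ be the orthogonal projection of $y_1$ to $P$; then $|y_1-y'|^2\le|y_1|^2=\frac12$. For $z\in P$ the condition $|z-y_1|=1$ reads $|z-y'|^2=1-|y_1-y'|^2\ge\frac12$, which describes a circle of positive radius in $P$.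

(c) Here $P$ is spanned by a unit vector $n$, and $\langle n,y_i\rangle$ has the same value $h$ for all $i$. We have $h\ne0$ because the $y_i$ span $\mathbb{R}^d$. For $z=\lambda n$ the condition $|z-y_1|=1$ reads $\lambda^2-2h\lambda-\frac12=0$. This equation has positive discriminant and nonzero constant term, hence two distinct nonzero real roots, and for each of them $|z|^2=\lambda^2=\frac12+2h\lambda\ne\frac12$.
\end{proof}

A vertex with at most $d-2$ placed neighbors can therefore always be put at an unused point of $\Omega$. With $d-1$ placed neighbors there may be only two positions on $\Omega$, and both may be occupied: in the plane, only two leaves of the star $K_{1,3}$ fit on $\Omega$ once the center is there. Part (b) offers infinitely many positions off the sphere. The price is that part (a) says nothing about a later vertex with a neighbor off the sphere, so only a vertex without later neighbors may leave $\Omega$. For a vertex of total degree at most $d-1$ this is automatic: if it has $d-1$ placed neighbors, it has no others.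

\begin{lemma}[Extension]\label{lem:extension}
Let $\Gamma$ be a graph whose vertex set is partitioned as $V_0\sqcup R\sqcup Q$. Suppose that
\begin{itemize}
\item[(1)] $\Gamma[V_0]$ has a realization in $\mathbb{R}^d$ in which the vertices mapped outside $\Omega$ have no neighbor in $R\cup Q$;
\item[(2)] $R=\{r_1,\dots,r_p\}$, and each $r_i$ has at most $d-2$ neighbors in $V_0\cup\{r_1,\dots,r_{i-1}\}$;
\item[(3)] every vertex of $Q$ has degree at most $d-1$ in $\Gamma$.
\end{itemize}
Then $\Gamma$ is realizable in $\mathbb{R}^d$.
\end{lemma}

\begin{proof}
Start from the realization in (1) and process $r_1,\dots,r_p$ and then the vertices of $Q$ in any order. Each processed vertex is either placed on $\Omega$ or \emph{deferred}, and we maintain that a deferred vertex has no neighbor processed after it. Then the earlier neighbors of the current vertex $x$, that is, those in $V_0$ or processed before $x$, are all placed, and by (1) they lie on $\Omega$. If their rank is at most $d-2$, put $x$ at an unused point of $\Omega$ orthogonal to them, using Lemma~\ref{lem:positions}(a). Otherwise $x$ has at least $d-1$ earlier neighbors, so $x\notin R$ by (2), and by (3) $x$ has exactly $d-1$ neighbors, all of them earlier and placed at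 independent points of $\Omega$. In this case defer $x$; it has no later neighbor.

At the end the deferred vertices are pairwise nonadjacent, and all edges between placed vertices have length $1$. Place the deferred vertices one by one at unused points at distance $1$ from their neighbors, using Lemma~\ref{lem:positions}(b).
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:few}]
Let $d=1$. Both endpoints of an edge lie in $D$, so an edge would force $|D|\ge2$ and, if $|D|=2$, would make $D$ a clique. Hence $G$ has no edges and fits on a line. Let $d\ge2$. If $|D|\le d$, place $D$ as a frame. If $|D|=d+1$ and $u,v\in D$ are nonadjacent, place $D\setminus\{u\}$ as a frame and $u$ at the antipode of $v$, which is unused and orthogonal to all of $D\setminus\{u,v\}$. Apply Lemma~\ref{lem:extension} with $V_0=D$, $R=\emptyset$ and $Q=V(G)\setminus D$.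
\end{proof}

The two nonadjacent vertices are what puts $D$ on the sphere: a clique with $d+1$ vertices has no realization on $\Omega$. Fact (i) now takes one line.

\begin{corollary}\label{cor:even}
If $d\ge1$ and $G$ has $2d$ vertices, then $G$ or $\overline{G}$ is realizable in $\mathbb{R}^d$.
\end{corollary}

\begin{proof}
No vertex has degree at least $d$ in both $G$ and $\overline{G}$, since the two degrees add up to $2d-1$. So one of the two graphs has at most $d$ vertices of degree at least $d$, and Proposition~\ref{prop:few} applies to it.
\end{proof}

On $2d+1$ vertices the same argument works if no vertex has degree $d$ in both graphs. All of the difficulty in Theorem~\ref{thm:main} comes from such vertices.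

\section{An example with all degrees equal to $d$}\label{sec:example}

In the extreme case, $G$ is a $d$-regular graph on $2d+1$ vertices, and so is $\overline{G}$. This forces $d$ to be even. Suppose that we want to realize such a graph. A frame takes care of $d$ vertices, and $d+1$ vertices remain to be placed one by one. A vertex of degree $d$ has at most $d-2$ placed neighbors as soon as two of its neighbors come later, so we look for an order in which every vertex has two later neighbors. The last two vertices cannot satisfy this and need a separate argument. Read backwards, such an order is a growth process: begin with the last two vertices and keep adding a vertex with two neighbors in the current set, until the set has $d+1$ elements.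

For $d=2$ the only graph of this kind is the $5$-cycle, where growth from an edge stops at once; it will be one of our three exceptions. The idea first becomes visible for $d=4$.

\begin{example}\label{ex:nine}
Let $\Gamma$ have vertex set $\mathbb{Z}_9$, with $i$ adjacent to $i\pm1$ and $i\pm2$. Growth from the edge $01$ adds $2$, $3$, $4$ in turn, each being adjacent to the two vertices before it. We realize $\Gamma$ in $\mathbb{R}^4$, writing $i\mapsto v$ if $i$ is placed at $v/(\sqrt2\,|v|)\in\Omega$. Start with the frame $5\mapsto e_1$, $6\mapsto e_2$, $7\mapsto e_3$, $8\mapsto e_4$ and place the other vertices in the order $4,3,2,1,0$.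
\begin{itemize}
\item Vertex $4$ has placed neighbors $5,6$. The plane spanned by $e_3,e_4$ is available; take $4\mapsto e_3+e_4$.
\item Vertex $3$ has placed neighbors $4,5$. The plane spanned by $e_2$, $e_3-e_4$ is available; take $3\mapsto e_3-e_4$.
\item Vertex $2$ has placed neighbors $3,4$. The plane spanned by $e_1,e_2$ is available; take $2\mapsto e_1+e_2$.
\item Vertex $1$ has three placed neighbors $2,3,8$, of rank $3$, and only the directions $\pm(e_1-e_2)$ remain. So far we chose a new line at each step, so that at most one of the two positions could have been occupied. Take $1\mapsto e_1-e_2$.
\item Vertex $0$ has four placed neighbors $1,2,7,8$, which form a frame. No point of $\Omega$ is available, but Lemma~\ref{lem:positions}(c) gives two positions off $\Omega$, and no vertex comes later.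
\end{itemize}
\end{example}

In general, vertices of degree $d$ coexist with vertices of lower and of higher degree. The next section removes as many vertices as Lemma~\ref{lem:extension} allows. Section~\ref{sec:large} runs the procedure of the example on the rest, provided that the growth process gets far enough, and Sections~\ref{sec:small} and~\ref{sec:exceptions} treat the case in which it gets far enough neither in $G$ nor in $\overline{G}$.

\section{A partition of the vertex set}\label{sec:partition}

From here to the end of Section~\ref{sec:exceptions}, $d\ge2$, the graph $G$ has vertex set $V$ with $|V|=2d+1$, and $H=\overline{G}$. Since $\deg_G+\deg_H=2d$, the set $V$ is partitioned into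
\[
A=\{x:\deg_G x\le d-1\},\qquad B=\{x:\deg_H x\le d-1\},\qquad M=\{x:\deg_G x=\deg_H x=d\}.
\]
When we realize $G$, the vertices of $A$ can be left to the end, as the set $Q$ of Lemma~\ref{lem:extension}. A vertex of $M$ with two $G$-neighbors in $A$ can be placed just before them, as a member of $R$, and then it helps further vertices of $M$ in the same way. This suggests enlarging $A$ to a set $S$ of vertices that cost nothing in a realization of $G$, and $B$ to a set $T$ that plays the same role for $H$.

Call a partition $V=S\sqcup X\sqcup T$ \emph{admissible} if the following hold.
\begin{itemize}
\item[(P1)] $A\subseteq S$ and $B\subseteq T$; in particular $X\subseteq M$.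
\item[(P2)] The set $S\setminus A$ can be ordered so that each member has at most $d-2$ $G$-neighbors among $T\cup X$ and the earlier members. The set $T\setminus B$ can be ordered so that each member has at most $d-2$ $H$-neighbors among $S\cup X$ and the earlier members.
\item[(P3)] Each $x\in X$ has $\sigma(x)\in\{0,1\}$ $G$-neighbors in $S$ and $\tau(x)\in\{0,1\}$ $H$-neighbors in $T$.
\end{itemize}
These conditions are unchanged under the exchange $(G,A,S,\sigma)\leftrightarrow(H,B,T,\tau)$, so every statement about admissible partitions holds together with its \emph{mirror image}.

\begin{lemma}\label{lem:admissible}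
An admissible partition exists.
\end{lemma}

\begin{proof}
Obtain $S$ from $A$ by repeatedly adding a vertex of $M$ with at least two $G$-neighbors in the current set, as long as possible. Then obtain $T$ from $B$ by repeatedly adding a vertex of $M\setminus S$ with at least two $H$-neighbors in the current set, as long as possible. Let $X=V\setminus(S\cup T)$. Then (P1) holds, and (P3) holds because no vertex of $X$ could be added to $S$ or to $T$. For (P2), list $S\setminus A$ in the reverse order of addition. Each member has $G$-degree $d$ and at least two $G$-neighbors among $A$ and the later members, hence at most $d-2$ among the remaining vertices. The same argument in $H$ orders $T\setminus B$.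
\end{proof}

Fix an admissible partition.

\begin{lemma}\label{lem:completion}
If $G[T\cup X]$ has a realization in $\mathbb{R}^d$ in which the vertices mapped outside $\Omega$ have no $G$-neighbor in $S$, then $G$ is realizable in $\mathbb{R}^d$. In particular, $G$ is realizable if $|S|\ge d+1$. The mirror image holds for $H$, with $S$ and $T$ exchanged.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:extension} to $G$ with $V_0=T\cup X$, $R=S\setminus A$ ordered as in (P2), and $Q=A$. If $|S|\ge d+1$, then $T\cup X$ has at most $d$ vertices and can be placed as a frame.
\end{proof}

We may therefore assume that $|S|,|T|\le d$, and we set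
\[
s=d-|S|\ge0,\qquad t=d-|T|\ge0,\qquad\text{so that}\qquad |X|=s+t+1 .
\]
A vertex $x\in X$ has $G$-degree $d$, with $\sigma(x)$ $G$-neighbors in $S$ and $|T|-\tau(x)=d-t-\tau(x)$ in $T$. Subtracting, and doing the same in $H$, we obtain
\begin{equation}\label{eq:degrees}
\deg_{G[X]}x=t+\tau(x)-\sigma(x),\qquad \deg_{H[X]}x=s+\sigma(x)-\tau(x)\qquad(x\in X).
\end{equation}
So both graphs are nearly regular on $X$, and $X$ resembles the vertex set of Example~\ref{ex:nine}, where $S=T=\emptyset$ and $s=t=d$.

\section{Large closures}\label{sec:large}

To realize $H$ we must, by Lemma~\ref{lem:completion}, place the $d+t+1$ vertices of $S\cup X$. A frame takes $d$ of them. We have no upper bound that helps with the $H$-degrees in $S$, so $S$ goes into the frame, and $t+1$ vertices of $X$ remain. As in the example they should be ordered so that each has two later neighbors, where a neighbor in $T$ now counts as well, because $T$ is placed last.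

For an edge $uv$ of $H[X]$, start from $C=\{u,v\}$ and repeatedly add a vertex $x\in X\setminus C$ with
\[
|N_H(x)\cap C|+\tau(x)\ge2,
\]
as long as possible. Call a subset $C$ of $X$ \emph{closed} if no vertex of $X\setminus C$ satisfies this inequality. The final set is closed, and by induction on the steps it is contained in every closed set containing $u$ and $v$. So it does not depend on the choices made; we call it the \emph{$H$-closure} of $uv$. The \emph{$G$-closure} of an edge of $G[X]$ is defined by the mirror image, with $N_G$ and $\sigma$. The closure of an edge contains all common neighbors in $X$ of its endpoints, and hence every clique in $X$ through that edge.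

\begin{lemma}\label{lem:large}
If $t=0$, or if $t\ge1$ and some $H$-closure has at least $t+1$ vertices, then $H$ is realizable in $\mathbb{R}^d$. If $s=0$, or if $s\ge1$ and some $G$-closure has at least $s+1$ vertices, then $G$ is realizable in $\mathbb{R}^d$.
\end{lemma}

\begin{proof}
The second statement is the mirror image of the first. If $t=0$, let $w_1$ be any vertex of $X$, which is nonempty. If $t\ge1$, stop the growth process at size $t+1$ and list the vertices in reverse order as $w_1,\dots,w_{t+1}$. Then $w_tw_{t+1}\in E(H)$, and each $w_i$ with $i\le t-1$ has at least two $H$-neighbors in $\{w_{i+1},\dots,w_{t+1}\}\cup T$. Let $K=\{w_1,\dots,w_{t+1}\}$. The set $S\cup(X\setminus K)$ has $(d-s)+s=d$ elements; place it as a frame. We place $w_1,\dots,w_{t+1}$ in this order. All of them have $H$-degree $d$, and ``neighbor'' refers to $H$.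

\emph{The vertices $w_1,\dots,w_{t-1}$.} Each has at most $d-2$ placed neighbors. By Lemma~\ref{lem:positions}(a), put it on $\Omega$, orthogonal to these neighbors, on a line that contains no placed point. After this stage every line contains at most one placed point.

\emph{The vertex $u=w_t$ (if $t\ge1$).} Its neighbor $w_{t+1}$ is not yet placed, so $u$ has at most $d-1$ placed neighbors. If their rank is at most $d-2$, put $u$ on a new line. If it is $d-1$, the candidates are two antipodal points, at most one of which is occupied; put $u$ at a free one. Now every line that does not contain $u$ contains at most one placed point.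

\emph{The vertex $v=w_{t+1}$.} All neighbors of $v$ outside $T$ are placed, and they lie on $\Omega$. Let $\rho$ be their rank. If $\rho\le d-2$, put $v$ at an unused point of $\Omega$ orthogonal to them. If $\rho=d-1$, the candidates are $\pm p$. For $t\ge1$, the vertex $u$ is a neighbor of $v$, so $u\perp p$ and the line through $p$ does not contain $u$. For $t=0$, only the frame has been placed. In both cases the line through $p$ contains at most one placed point, and we put $v$ at a free candidate. If $\rho=d$, then $v$ has $d$ independent placed neighbors. These are all its neighbors, so it has none in $T$. Put $v$ at one of the points given by Lemma~\ref{lem:positions}(c); it lies off $\Omega$ and is therefore unused.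

This realizes $H[S\cup X]$, and the only vertex that may lie off $\Omega$ has no neighbor in $T$ in that case. Lemma~\ref{lem:completion} finishes the proof.
\end{proof}

The edge $uv$ was used twice. It keeps the number of placed neighbors of $u$ below $d$, so that $u$ stays on $\Omega$. And it protects $v$: the vertex $u$ may have been forced to the antipode of a placed point, and if $v$ were forced onto that same line, both candidates would be occupied.

\section{Small closures}\label{sec:small}

It remains to understand the partitions to which Lemma~\ref{lem:large} does not apply. By symmetry we take $t\le s$. Then $|X|\le 2s+1$, while $H[X]$ has minimum degree at least $s-1$ by \eqref{eq:degrees}. In so dense a graph closures tend to be large, and only three configurations escape. By $K_3\mathbin{\square}K_3$ we denote the graph on the cells of a $3\times3$ array in which two cells are adjacent if they lie in the same row or in the same column.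

\begin{proposition}\label{prop:small}
Suppose that $1\le t\le s$, every $H$-closure has at most $t$ vertices, and every $G$-closure has at most $s$ vertices. Then $\sigma$ and $\tau$ vanish on $X$, and one of the following holds:
\begin{itemize}
\item[(E1)] $s\ge3$, $t=s-1$, and $H[X]\cong K_{s,s}$;
\item[(E2)] $s=t=2$ and $G[X]\cong H[X]\cong C_5$;
\item[(E3)] $s=t=4$ and $H[X]\cong K_3\mathbin{\square}K_3$.
\end{itemize}
\end{proposition}

The proof distinguishes cases by the size of the largest $H$-closure. We prepare it with two lemmas.

\begin{lemma}\label{lem:trianglefree}
A triangle-free graph on $2m$ vertices with minimum degree at least $m\ge1$ is isomorphic to $K_{m,m}$.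
\end{lemma}

\begin{proof}
For an edge $uv$ the neighborhoods $N(u)$ and $N(v)$ are disjoint independent sets of size at least $m$, so they partition the vertex set into two parts of size $m$. Each vertex has all its neighbors in the other part, and it has at least $m$ of them.
\end{proof}

If some closure $C$ has three or more vertices, we look at the set $L=X\setminus C$. Its vertices have almost no $H$-neighbors in $C$, so $H[L]$ keeps nearly the same minimum degree on fewer vertices. Counting the edges that leave a second closed set inside $L$ then determines almost everything.

\begin{lemma}\label{lem:three}
Suppose that every $H$-closure has at most $t$ vertices, that $t\le s$, and that the largest $H$-closure has $k\ge3$ vertices. Then $k=3$ and $s=t\ge3$. Moreover, if $C$ is an $H$-closure with three vertices and $L=X\setminus C$, then $|L|=2s-2$, $\sigma$ vanishes on $L$, and either $G[L]$ is the disjoint union of two copies of $K_{s-1}$, or $s=4$ and $G[L]\cong C_6$.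
\end{lemma}

\begin{proof}
We have $3\le k\le t\le s$. Let $C$ be an $H$-closure of size $k$ and $L=X\setminus C$, so $|L|=s+t+1-k$. Since $C$ is closed, $|N_H(x)\cap C|+\tau(x)\le1$ for $x\in L$, and \eqref{eq:degrees} gives
\begin{equation}\label{eq:degL}
\deg_{H[L]}x=s+\sigma(x)-\tau(x)-|N_H(x)\cap C|\ \ge\ s-1+\sigma(x)\ \ge\ s-1\qquad(x\in L).
\end{equation}
In particular every vertex of $L$ lies on an edge of $H[L]$. Take any such edge and let $C'\subseteq L$ be obtained from it by repeatedly adding a vertex of $L$ with at least two $H$-neighbors in the current set, as long as possible. Let $k'=|C'|$. Then $C'$ lies in the $H$-closure of the edge, so $2\le k'\le k$. Moreover $k'\le s-1$. Otherwise $k'=k=t=s$ and $|L|=s+1$, and the single vertex of $L\setminus C'$ has at least $s-1\ge2$ $H$-neighbors in $C'$ by \eqref{eq:degL}, so it would have been added.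

Let $e$ be the number of $H$-edges between $C'$ and $L\setminus C'$. Each vertex of $C'$ has at least $s-1$ neighbors in $L$, at most $k'-1$ of them in $C'$, and each vertex of $L\setminus C'$ has at most one neighbor in $C'$. Hence
\begin{equation}\label{eq:count}
k'(s-k')\ \le\ e\ \le\ |L|-k'=(s-k')+(t+1-k),
\end{equation}
that is, $(k'-1)(s-k')\le t+1-k$. The integers $a=k'-1$ and $b=s-k'$ are positive, so $ab\ge a+b-1=s-2$ because $(a-1)(b-1)\ge0$. Therefore
\[
s-2\ \le\ (k'-1)(s-k')\ \le\ t+1-k\ \le\ t-2\ \le\ s-2 ,
\]
and equality holds throughout. Thus $s=t$, $k=3$, $|L|=2s-2$, $k'\in\{2,3\}$, and $k'=3$ is possible only if $2(s-3)=s-2$, that is, $s=4$. Equality in \eqref{eq:count} means that $C'$ is an $H$-clique, that its vertices have degree exactly $s-1$ in $H[L]$, and that every vertex of $L\setminus C'$ has exactly one $H$-neighbor in $C'$. Every vertex of $L$ lies in some such $C'$, so $H[L]$ is $(s-1)$-regular, and \eqref{eq:degL} shows that $\sigma$ vanishes on $L$.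

If $H[L]$ is triangle-free, then $H[L]\cong K_{s-1,s-1}$ by Lemma~\ref{lem:trianglefree}, and $G[L]$ consists of two copies of $K_{s-1}$. Otherwise start from an edge of a triangle. Then $k'=3$, $s=4$, $|L|=6$, and $C'$ is that triangle. In the cubic graph $H[L]$, each vertex of $C'$ has one neighbor in $L\setminus C'$, and each of the three vertices of $L\setminus C'$ has one neighbor in $C'$ and two in $L\setminus C'$. So $H[L]$ consists of two triangles joined by a perfect matching, and $G[L]$ is $K_{3,3}$ minus a perfect matching, which is $C_6$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:small}]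
Suppose first that $t=1$. Closures have at least two vertices, so $H[X]$ has no edge, and \eqref{eq:degrees} gives $s+\sigma(x)-\tau(x)=0$, which forces $s=1$. Then $|X|=3$ and $G[X]\cong K_3$ has an edge, whose $G$-closure has more than $s$ vertices. So $t\ge2$. Now $H[X]$ has minimum degree at least $s-1\ge1$, so $H$-closures exist. Let $k$ be the largest size of one.

\medskip
\noindent\textbf{Case $k=2$.} Every $H$-closure is just its edge. Hence $H[X]$ is triangle-free, and
\begin{equation}\label{eq:path}
xy,\ yz\in E(H[X]),\ x\ne z\quad\Longrightarrow\quad\tau(x)=0,
\end{equation}
since otherwise $x$ would join the closure of $yz$. Write $N(x)=N_H(x)\cap X$.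

Let $s=2$. Then $t=2$, $|X|=5$, and all $G$-closures have two vertices, so $G[X]$ is triangle-free as well. The neighborhood of a vertex in one of the graphs $G[X]$, $H[X]$ is a clique of the other, so it has at most two elements. The two degrees add up to $4$, so both graphs are $2$-regular on five vertices, that is, $5$-cycles. Now \eqref{eq:path} gives $\tau\equiv0$, and \eqref{eq:degrees} gives $\sigma\equiv0$. This is (E2).

Let $s\ge3$. All degrees in $H[X]$ are at least $2$, so every $x\in X$ is the end of a path $xyz$ and $\tau\equiv0$ by \eqref{eq:path}. Thus $|N(x)|=s+\sigma(x)\ge s$. For an edge $uv$ of $H[X]$ the sets $N(u),N(v)$ are disjoint, so $2s\le s+t+1$ and $t\in\{s-1,s\}$. If $t=s-1$, then $|X|=2s$, Lemma~\ref{lem:trianglefree} gives $H[X]\cong K_{s,s}$, and $\sigma\equiv0$. This is (E1). We show that $t=s$ is impossible. Each $N(x)$ is a $G$-clique with at least $s$ vertices and lies in the $G$-closure of any of its edges. That closure has at most $s$ vertices, so $|N(x)|=s$ and $N(x)$ is itself a $G$-closure. Fix an edge $uv$ of $H[X]$. As $|X|=2s+1$, there is a vertex $z\notin N(u)\cup N(v)$. It has at most one $G$-neighbor in each of the $G$-closures $N(u)$ and $N(v)$, so $s=|N(z)|\ge2(s-1)$, contrary to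 $s\ge3$.

\medskip
\noindent\textbf{Case $k\ge3$.} By Lemma~\ref{lem:three}, $k=3$ and $s=t\ge3$. Since $s=t$, the mirror image of that lemma applies too, and shows that
\begin{equation}\label{eq:Gsmall}
\text{every $G$-closure has at most three vertices.}
\end{equation}
Let $C$ and $L$ be as in the lemma. Each $x\in L$ has at most one $H$-neighbor in $C$, hence at least two $G$-neighbors among the three vertices of $C$. So $G$ is dense between $L$ and $C$, and we play this against \eqref{eq:Gsmall}.

Suppose that $G[L]$ consists of two copies of $K_{s-1}$. If $s\ge5$, a $G$-closure contains a $K_4$. If $s=4$, a triangle of $G[L]$ sends at least six $G$-edges to the three vertices of $C$, so some vertex of $C$ has two $G$-neighbors in the triangle and joins its closure. Both contradict \eqref{eq:Gsmall}. Two possibilities remain: $s=3$ and $G[L]$ consists of two disjoint edges, or $s=4$ and $G[L]\cong C_6$.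

In both, let $xy$ be an edge of $G[L]$. The sets $N_G(x)\cap C$ and $N_G(y)\cap C$ have at least two elements each, and by \eqref{eq:Gsmall} at most one element in common. So they have exactly two elements each and exactly one common element $\kappa$, and the $G$-closure of $xy$ is $\{x,y,\kappa\}$. Every vertex of $L$ lies on an edge of $G[L]$, so every $x\in L$ has a unique $H$-neighbor $\mu(x)$ in $C$; since $C$ is closed, $\tau$ vanishes on $L$. For the edge $xy$ we have $C=\{\mu(x),\mu(y),\kappa\}$. The vertex $p=\mu(x)$ is $G$-adjacent to $y$ and lies outside the $G$-closure $\{x,y,\kappa\}$, so $p\kappa\notin E(G)$ and $\sigma(p)=0$. The same holds for $\mu(y)$, which is $G$-adjacent to $x$. In summary, for every edge $xy$ of $G[L]$,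
\begin{equation}\label{eq:mu}
\mu(x)\ne\mu(y),\qquad \sigma(\mu(x))=\sigma(\mu(y))=0,\qquad \mu(x)\kappa,\ \mu(y)\kappa\in E(H),
\end{equation}
where $\kappa$ is the third vertex of $C$.

\emph{The possibility $s=3$ does not occur.} Let $xy$ and $x'y'$ be the edges of $G[L]$. Suppose first that $\{\mu(x),\mu(y)\}=\{\mu(x'),\mu(y')\}=\{p,q\}$ and $C=\{p,q,\kappa\}$. Then $p$ has two $H$-neighbors in $L$ and is $H$-adjacent to $\kappa$, while $\deg_{H[X]}p=3-\tau(p)$ by \eqref{eq:degrees} and \eqref{eq:mu}. So $pq\notin E(H)$ and $\tau(p)=0$, and the same count for $q$ gives $\tau(q)=0$. Now $C$ is the $H$-closure of one of the edges $p\kappa$, $q\kappa$ of $H[C]$, so the remaining vertex of $C$ must be added to this edge in the first step. But it has only the $H$-neighbor $\kappa$ in the edge and $\tau=0$, a contradiction. Suppose next that the two pairs differ; then they are $\{p,q\}$ and $\{p,r\}$ with $C=\{p,q,r\}$. By \eqref{eq:mu}, $pr,pq\in E(H)$ and $\sigma(p)=0$. So $p$ has two $H$-neighbors in $C$ and two in $L$, although $\deg_{H[X]}p=3-\tau(p)\le3$.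

\emph{The possibility $s=4$ gives (E3).} Let $x,y,z$ be consecutive vertices of the $6$-cycle $G[L]$ and let $\{x,y,\kappa\}$ be the $G$-closure of $xy$. The vertex $z$ is $G$-adjacent to $y$ and outside this closure, so $z\kappa\notin E(G)$, that is, $\mu(z)=\kappa$. Thus $\mu$ takes three distinct values on any three consecutive vertices. If the cycle is $x_1x_2\cdots x_6$, we can write $C=\{c_0,c_1,c_2\}$ with $\mu(x_i)=c_{i\bmod3}$. Applying \eqref{eq:mu} to $x_1x_2$ and to $x_2x_3$, we see that $C$ is an $H$-triangle and that $\sigma$ vanishes on $C$. Each $c_j$ has two $H$-neighbors in $C$ and two in $L$, and $\deg_{H[X]}c_j=4-\tau(c_j)$, so $\tau$ vanishes on $C$. Both functions vanish on $L$ as well. Finally, $x_i$ is $H$-adjacent in $X$ exactly to $x_{i\pm2}$, $x_{i+3}$ and $c_{i\bmod3}$ (indices of $x$ modulo $6$), so the edges of $H[X]$ are the pairs in a row or in a column of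
\[
\begin{array}{ccc}
x_1&x_3&x_5\\
x_4&x_6&x_2\\
c_1&c_0&c_2
\end{array}
\]
and $H[X]\cong K_3\mathbin{\square}K_3$.
\end{proof}

\begin{remark}
All three configurations occur, so Lemma~\ref{lem:large} alone does not prove the theorem. For $d=2$ and $H=C_5$ we have $X=V$, and all closures are edges. For $d=4$ and $H=K_3\mathbin{\square}K_3$ we have $X=V$; the $H$-closures are the rows and columns, and the $G$-closures are the triples of cells that meet every row and every column, since any further cell is $G$-adjacent to only one cell of such a triple. For $d\ge3$ let $G$ consist of two copies of $K_{d+1}$ with a common vertex $b$. The construction in Lemma~\ref{lem:admissible} gives $S=\emptyset$ and $T=\{b\}$, so $s=d$, $t=d-1$ and $H[X]\cong K_{d,d}$; the $H$-closures are edges and the $G$-closures have $d$ vertices.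
\end{remark}

\section{The three exceptional configurations}\label{sec:exceptions}

In the exceptional configurations $\sigma$ and $\tau$ vanish, so in $G$ every vertex of $X$ is adjacent to all of $T$ and to no vertex of $S$. This has two effects. If $T$ is placed as a frame, the vertices of $X$ that lie on $\Omega$ are confined to the orthogonal complement of $T$, which has dimension $t$. On the other hand, Lemma~\ref{lem:completion} allows any vertex of $X$ to leave $\Omega$. Where Lemma~\ref{lem:large} avoided antipodal pairs, we now use them systematically.

\begin{lemma}\label{lem:coloring}
Suppose that $\sigma$ and $\tau$ vanish on $X$. Let $Z\subseteq X$ consist of one vertex or of two vertices that are nonadjacent in $G$. Suppose that $X\setminus Z$ is colored with the colors $1,\dots,t$ so that $G$-adjacent vertices have different colors, each color is used at most twice, and for each $z\in Z$ the $G$-neighbors of $z$ in $X$ have pairwise different colors. Then $G$ is realizable in $\mathbb{R}^d$. The mirror image holds for $H$, with $s$ colors.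
\end{lemma}

\begin{proof}
Let $f_1,\dots,f_d$ be a frame. Place the $d-t$ vertices of $T$ at $f_{t+1},\dots,f_d$ and the vertices of color $j$ at distinct points among $f_j,-f_j$. This realizes $G[T\cup(X\setminus Z)]$ on $\Omega$. By \eqref{eq:degrees}, a vertex $z\in Z$ has $t$ $G$-neighbors in $X$; they lie outside $Z$ and have different colors. Together with $T$ they form a frame of $d$ points. Lemma~\ref{lem:positions}(c) gives two positions for $z$, both off $\Omega$, so the at most two vertices of $Z$ can be placed at distinct unused points. They have no $G$-neighbor in $S$, and Lemma~\ref{lem:completion} applies.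
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For $d=1$ the statement is contained in the equality $f(3)=1$ from the introduction. Let $d\ge2$ and fix an admissible partition (Lemma~\ref{lem:admissible}). By Lemma~\ref{lem:completion} we may assume that $s,t\ge0$, and after exchanging $G$ and $H$ if necessary, that $t\le s$. By Lemma~\ref{lem:large} we may assume that $t\ge1$, that all $H$-closures have at most $t$ vertices, and that all $G$-closures have at most $s$ vertices. By Proposition~\ref{prop:small}, $\sigma$ and $\tau$ vanish on $X$ and one of (E1)--(E3) holds. In each case we apply Lemma~\ref{lem:coloring}.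

(E1) The graph $G[X]$ consists of two disjoint cliques with $s=t+1$ vertices and no edge between them. In each clique give $t$ vertices the colors $1,\dots,t$, and let $Z$ consist of the two uncolored vertices. So $G$ is realizable.

(E2) The graph $G[X]$ is a $5$-cycle $x_1x_2x_3x_4x_5$ and $t=2$. Give $x_1,x_2,x_3,x_4$ the colors $1,2,1,2$ and let $Z=\{x_5\}$; the neighbors $x_1,x_4$ of $x_5$ have different colors. So $G$ is realizable.

(E3) We use the mirror image, with $H[X]\cong K_3\mathbin{\square}K_3$ and $s=4$ colors. Let $Z$ consist of the cell marked $*$ and color the other cells as follows:
\[
\begin{array}{ccc}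
4&1&3\\
2&3&4\\
1&2&*
\end{array}
\]
No color is repeated in a row or in a column, each color is used twice, and the four neighbors of $*$ have the colors $1,2,3,4$. So $H$ is realizable.
\end{proof}

\section{The value of $f(n)$}\label{sec:sharp}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
We have $f(1)=0$. For $n\ge2$ the upper bound $f(n)\le\lfloor n/2\rfloor$ is Corollary~\ref{cor:even} if $n$ is even and Theorem~\ref{thm:main} if $n$ is odd.

For the lower bound, recall that points $x_0,\dots,x_m$ at mutual distance $1$ are affinely independent: the vectors $x_i-x_0$ have norm $1$ and pairwise inner products $\frac12$, so $\bigl|\sum_i a_i(x_i-x_0)\bigr|^2=\frac12\sum_i a_i^2+\frac12\bigl(\sum_i a_i\bigr)^2$ vanishes only if all $a_i$ do. Hence $K_{m+1}$ is not realizable in $\mathbb{R}^{m-1}$.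

Let $n=2k$ with $k\ge1$, and let $G$ be the disjoint union of $K_{k+1}$ and $k-1$ isolated vertices. Then $G$ is not realizable in $\mathbb{R}^{k-1}$. The complement $\overline{G}$ consists of a clique $K_{k-1}$ completely joined to $k+1$ further vertices. If $k=1$, it has two vertices and is not realizable in $\mathbb{R}^0$. Let $k\ge2$ and suppose that $\overline{G}$ is realized in $\mathbb{R}^{k-1}$, with the clique at points $x_0,\dots,x_{k-2}$. The conditions $|z-x_i|=|z-x_0|$ are $k-2$ affine equations in $z$ with independent normal vectors $x_i-x_0$, so their solution set is a one-dimensional affine subspace of $\mathbb{R}^{k-1}$. It meets the unit sphere about $x_0$ in at most two points, which leaves no room for $k+1\ge3$ vertices. Hence $\min(\dim G,\dim\overline{G})\ge k$.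

For $n=2k+1$ add an isolated vertex to $G$. The new graph contains $G$ and its complement contains $\overline{G}$, so both have dimension at least $k$.
\end{proof}

For $k=d+1$ the graph in this proof is the graph of fact (ii). In particular, the number $2d+1$ in Theorem~\ref{thm:main} is best possible: the statement fails on $2d+2$ vertices for every $d$.

\begin{thebibliography}{1}

\bibitem{FKS}
N\'ora Frankl, Andrey Kupavskii, Konrad J. Swanepoel,
\emph{Embedding graphs in Euclidean space},
arXiv:1802.03092 (2018).

\end{thebibliography}
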